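# A function continuous in $x$ and of the first Baire class in $y$ that is no limit of separately continuous functions

## 1. Chains in a dense sequence and the function $h$

Let $(D,d)$ be a nonempty compact metric space without isolated points; keep $D=[0,1]$ in mind. Fix an injective enumeration $q_0,q_1,q_2,\dots$ of a countable dense subset of $D$. Since $D$ has no isolated points, a nonempty open set is infinite, and removing finitely many points from it leaves a nonempty open set. Consequently every nonempty open set contains $q_n$ for infinitely many $n$: remove $q_0,\dots,q_N$ from it, and by density what is left contains some $q_n$, necessarily with $n>N$.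

Write $\omega=\{0,1,2,\dots\}$, and identify subsets of $\omega$ with their indicators in $\{0,1\}^\omega$.

**Definition (chain).** A set $x\subset\omega$ is a *chain* if
$$d(q_m,q_n)<2^{-m}\qquad\text{whenever } m<n \text{ and } m,n\in x .$$
The set of all chains is denoted $K\subset\{0,1\}^\omega$.

So each element $m$ of a chain restricts all later elements: their points $q_n$ must lie within $2^{-m}$ of $q_m$. For example, let $D=[0,1]$ and let the enumeration start with $q_0=0$, $q_1=1$, $q_2=\frac12$, $q_3=\frac14$, $q_4=\frac34$. Then $\{0,2\}$ is a chain because $|q_0-q_2|=\frac12<1$, and $\{1,4\}$ is a chain because $|q_1-q_4|=\frac14<\frac12$. But $\{0,1\}$ is not ($1\not<1$), and $\{0,2,4\}$ is not, because $|q_2-q_4|=\frac14\not<2^{-2}$. The empty set, all singletons, and all subsets of chains are chains.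

Being a chain is a condition on pairs of elements: if $x$ violates it, then so does every set that contains the same two offending elements. The complement of $K$ is therefore open, so $K$ is closed in $\{0,1\}^\omega$. Thus $K$ is a nonempty compact metrizable zero-dimensional space. For $a\in K$ the sets $\{x\in K: x\cap[0,j]=a\cap[0,j]\}$, $j\in\omega$, form a neighborhood base at $a$.

**Definition (the function $h$).** Let
$$h:K\times D\to\{0,1\},\qquad h(x,y)=1\iff y=q_n\text{ for some }n\in x .$$

We look at $h$ in each variable separately. Recall that $g:X\to\mathbb R$ on a topological space $X$ *belongs to the first Baire class* if it is a pointwise limit of a sequence of continuous functions $X\to\mathbb R$. Finite linear combinations of such functions are again such functions. If $F$ is a nonempty closed subset of a space with compatible metric $\rho$, then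
$$1_F=\lim_{k\to\infty}\max\bigl(0,\,1-k\rho(\cdot,F)\bigr), \tag{1}$$
since at a point outside $F$ the distance to $F$ is positive. So $1_F$ is of the first Baire class.

**(a) For every $y$, the function $h(\cdot,y)$ is continuous on $K$.** If $y\notin\{q_n:n\in\omega\}$, it is identically $0$. If $y=q_n$, this $n$ is unique, and $h(\cdot,y)$ is the $n$-th coordinate function $x\mapsto x(n)$.

**(b) For every $x\in K$, the function $h(x,\cdot)$ is of the first Baire class.** Put $S_x=\{q_n:n\in x\}$, so that $h(x,\cdot)=1_{S_x}$. If $x$ is finite, then $S_x$ is finite, hence closed. If $x=\{n_1<n_2<\cdots\}$ is infinite, then $d(q_{n_i},q_{n_j})<2^{-n_i}$ for $j>i$. So $(q_{n_i})_i$ is Cauchy and converges to some $p\in D$, and $F=S_x\cup\{p\}$ is compact. Either $p\in S_x$ and $1_{S_x}=1_F$, or $p\notin S_x$ and $1_{S_x}=1_F-1_{\{p\}}$. Both are of the first Baire class by (1). The argument gives slightly more, which we shall need later: if $Y\supset D$ is any metrizable space containing $D$ as a subspace, then $F$ and $\{p\}$ are compact, hence closed in $Y$, so $1_{S_x}$ is of the first Baire class as a function on $Y$.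

Continuity in $x$ costs nothing here and would hold with any family of subsets of $\omega$ in place of $K$. The chain condition is there for (b): it allows $S_x$ at most one accumulation point. Without it (b) fails. If $x=\omega$ were allowed, the section would be $1_Q$ with $Q=\{q_n:n\in\omega\}$, and this is not of the first Baire class. Indeed, if continuous $g_k$ converged pointwise to $1_Q$, then $Q=\bigcap_m\bigcup_{k\ge m}\{g_k>\frac12\}$ would be a dense $G_\delta$. But $D\setminus Q=\bigcap_n(D\setminus\{q_n\})$ is also a dense $G_\delta$, and two disjoint dense $G_\delta$ sets contradict the Baire category theorem.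

## 2. Limits of separately continuous functions

A function $f$ on a product $X\times Y$ is *separately continuous* if $f(\cdot,y)$ is continuous for every $y$ and $f(x,\cdot)$ is continuous for every $x$. The standard example of one that is not jointly continuous is $g(s,t)=\frac{2st}{s^2+t^2}$ on $[0,1]^2$ with $g(0,0)=0$: it vanishes on both axes and equals $1$ at the other points of the diagonal.

If separately continuous functions $f_k$ converge pointwise to $f$, then each section of $f$, in either variable, is of the first Baire class. The function $h$ is made for a question in the opposite direction, taken from Olena Karlova, "On Baire-one mappings with zero-dimensional domains", arXiv:1512.01937 (2015). *Let $f:[0,1]\times[0,1]\to\mathbb R$ be continuous in the first variable and of the first Baire class in the second. Is $f$ a pointwise limit of a sequence of separately continuous functions?* The hypothesis in $x$ is even stronger than being of the first Baire class. Nevertheless the answer is no.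

**Theorem A.** There is $f:[0,1]^2\to[0,1]$ such that $f(\cdot,y)$ is continuous for every $y$, $f(x,\cdot)$ is of the first Baire class for every $x$, and $f(\cdot,y)=0$ for all $y$ outside a countable set, with the following property. For every sequence $(f_k)$ of separately continuous functions on $[0,1]^2$ there is a point $(x,y)$ with
$$\limsup_{k}|f_k(x,y)-f(x,y)|\ \ge\ \tfrac12 .$$
In particular $f$ is not a pointwise limit of separately continuous functions. The constant $\frac12$ is optimal for functions with values in $[0,1]$.

The optimality is immediate: if $0\le f\le 1$, then $f_k\equiv\frac12$ gives $|f_k-f|\le\frac12$ everywhere.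

One can also say exactly for which spaces the answer is yes. A space is *scattered* if every nonempty subset has an isolated point (isolated in that subset). Discrete spaces are scattered, and so is the convergent sequence $\{0\}\cup\{1/n:n\ge1\}$: a nonempty subset either contains some $1/n$, which is isolated, or is $\{0\}$. The interval $[0,1]$ and the space $\mathbb Q$ are not scattered, since they have no isolated points themselves.

**Theorem B.** Let $X,Y$ be nonempty completely metrizable spaces. The following are equivalent.

1. Every $f:X\times Y\to\mathbb R$ that is continuous in the first variable and of the first Baire class in the second is a pointwise limit of separately continuous functions.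
2. Every such $f$ is a pointwise limit of jointly continuous functions.
3. $X$ or $Y$ is scattered.

For Polish $X,Y$, condition 3 says that $X$ or $Y$ is countable.

## 3. Products and a convergent sequence, by hand

If $f(x,y)=\varphi(x)\psi(y)$ with $\varphi$ continuous and $\psi=\lim\psi_k$ of the first Baire class, then $f=\lim_k\varphi(x)\psi_k(y)$ is a limit of jointly continuous functions. The same holds for finite sums of such products.

Now let $X=\{0\}\cup\{1/n:n\ge1\}$ and let $Y$ be arbitrary. For each of the countably many $z\in X$ choose continuous $g_{z,k}:Y\to\mathbb R$ with $g_{z,k}\to f(z,\cdot)$ pointwise as $k\to\infty$. Let $X_k=\{0,1,\frac12,\dots,\frac1k\}$, and let $r_k:X\to X_k$ be the identity on $X_k$ and $0$ elsewhere. The map $r_k$ is locally constant: the points $1/n$ are isolated, and near $0$ it is $0$. So $f_k(x,y)=g_{r_k(x),k}(y)$ is jointly continuous. For each $x$ we have $r_k(x)=x$ for all large $k$, so $f_k(x,y)=g_{x,k}(y)\to f(x,y)$.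

The point to notice is that $r_k(x)$ does not merely converge to $x$: it eventually equals $x$. Section 9 finds such maps on every scattered space. On $[0,1]$ this is not available, and we now see what that costs.

## 4. Two limits in a row, and the diagonal that fails

Let $f$ be as in the question, on $[0,1]^2$. A sensible attack is to discretize $x$. Let $\lambda_{n,i}$ ($0\le i\le n$) be the piecewise linear hat functions of the grid $\{i/n\}$: $\lambda_{n,i}(i/n)=1$, $\lambda_{n,i}$ vanishes at the other grid points, and $\sum_i\lambda_{n,i}=1$. Put $f^{(n)}(x,y)=\sum_i\lambda_{n,i}(x)f(i/n,y)$. The value $f^{(n)}(x,y)$ is a convex combination of values $f(s,y)$ with $|s-x|\le 1/n$, so $f^{(n)}\to f$ pointwise by continuity in $x$. Each $f^{(n)}$ is a finite sum of products as in Section 3, hence a limit of jointly continuous functions. So $f$ is always a *limit of limits* of jointly continuous functions. It remains to merge the two limits into one by choosing, for each $n$, one approximation of $f^{(n)}$. At a given $y$, this needs the $n+1$ functions $f(i/n,\cdot)$ to be well approximated simultaneously, for all large $n$, while convergence is only pointwise and the grid keeps changing.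

On $h$ this difficulty can be examined exactly. For $k\in\omega$ the map $x\mapsto x\cap[0,k]$ sends $K$ to $K$, has finite range and is locally constant. For $j\ge1$ put
$$h_{k,j}(x,y)=\max\bigl(0,\,1-j\,d(y,S_{x\cap[0,k]})\bigr),\qquad\text{and } h_{k,j}(x,y)=0\text{ if }x\cap[0,k]=\emptyset .$$
Locally in $x$ this is one continuous function of $y$, so $h_{k,j}$ is jointly continuous. Moreover $\lim_jh_{k,j}(x,y)=h(x\cap[0,k],y)$, and this equals $h(x,y)$ once $k$ is large: if $y=q_n$, take $k\ge n$. So $h=\lim_k\lim_jh_{k,j}$.

Choose a diagonal $j=j(k)\to\infty$. Where does $h_{k,j(k)}\to h$ hold? If $y=q_n$ with $n\in x$, the value is $1$ for $k\ge n$: correct. If $y\notin\overline{S_x}$, the value is at most $\max(0,1-j(k)d(y,S_x))$ (or $0$ if the truncated chain is empty), which is eventually $0$: correct. By (b) of Section 1 only one $y$ is left for each infinite $x$: the limit $p$ of the points of $S_x$, when $p\notin S_x$. There every diagonal fails for a suitable $x$.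

**Claim.** For every choice of integers $j(k)\ge1$ there are $x\in K$ and $p\in D$ with $h(x,p)=0$ and $h_{k,j(k)}(x,p)\ge\frac12$ for infinitely many $k$.

*Proof.* Write $B_i$ for the open ball of radius $r_i$ around $q_{n_i}$ and $\bar B_i=\{y:d(y,q_{n_i})\le r_i\}$. Start with $n_1=0$. Given $n_i$ (with $q_{n_i}\in B_{i-1}$ if $i>1$), choose $r_i>0$ so small that $r_i<2^{-n_i}$, $j(n_i)r_i\le\frac12$, $\bar B_i$ contains no $q_m$ with $m<n_i$, and $\bar B_i\subset B_{i-1}$ if $i>1$. Then choose $n_{i+1}>n_i$ with $q_{n_{i+1}}\in B_i$. Let $x=\{n_1<n_2<\cdots\}$. For $j>i$ we have $q_{n_j}\in B_{j-1}\subset B_i$, so $d(q_{n_i},q_{n_j})<r_i<2^{-n_i}$, and $x$ is a chain. Let $p=\lim q_{n_i}$, which exists by (b). Then $p\in\bar B_i$ for all $i$. So $p\ne q_m$ for every $m$, whence $h(x,p)=0$, while $h_{n_i,j(n_i)}(x,p)\ge1-j(n_i)d(p,q_{n_i})\ge1-j(n_i)r_i\ge\frac12$. $\square$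

The chain was built against the given sequence: at stage $n_i$ the approximating function has a bump around $q_{n_i}$, and we place all further points of the chain, and hence the limit $p$, under this bump. Two things made it possible. The bump has positive width in $y$, which is continuity in $y$. And the later choices $n_{i+1},n_{i+2},\dots$ do not change the value of the $i$-th function, since $h_{n_i,j(n_i)}(x,\cdot)$ depends only on $x\cap[0,n_i]$.

For arbitrary separately continuous $f_k$ the second fact is lost. Suppose $f_k(a,q)>\frac12$ for a finite chain $a$. By continuity in $y$, $f_k(a,y)>\frac12$ for all $y$ in a neighborhood $W$ of $q$. By continuity in $x$, for each $y\in W$ there is $N$ such that adding elements beyond $N$ to $a$ keeps the value above $\frac12$. But $N$ depends on $y$, and the point $y$ where we finally want to compare is known only after infinitely many elements have been added. There need not be one $N$ for any neighborhood of $q$. A model on $[0,1]^2$ is $u(s,t)=1-\frac{2st}{s^2+t^2}$ with $u(0,0)=1$: we have $u(0,t)=1$ for all $t$, yet $u(t,t)=0$ for $t>0$, so on no product neighborhood of $(0,0)$ is $u\ge\frac12$.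

## 5. One $N$ for an open set of $y$

In the model $u$ there is a way out. Away from $t=0$ there is uniformity: if $s\le t/4$ then $4st\le t^2\le s^2+t^2$, so $u(s,t)\ge\frac12$ when $t>0$. In particular $u\ge\frac12$ for all $s\le\frac18$ and all $t\in(\frac12,1]$. We do not get a neighborhood of the point $q$ where we started, but we get a nonempty open set of $y$ with one $N$. That is enough, because the next point $q_{n_{i+1}}$ can be chosen inside that open set. The general fact is a Baire category argument.

**Lemma 1.** Let $g:K\times D\to\mathbb R$ be separately continuous, $a\in K$, and $W\subset D$ nonempty open with $g(a,y)>\frac12$ for all $y\in W$. Then there are $N\in\omega$ and a nonempty open $V\subset W$ such that $g(x,y)\ge\frac12$ for all $y\in V$ and all $x\in K$ with $x\cap[0,N]=a\cap[0,N]$.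

*Proof.* Put $U_j=\{x\in K:x\cap[0,j]=a\cap[0,j]\}$, a decreasing neighborhood base at $a$, and
$$F_j=\{y\in W: g(x,y)\ge\tfrac12\text{ for all }x\in U_j\}=\bigcap_{x\in U_j}\{y\in W:g(x,y)\ge\tfrac12\}.$$
Each $g(x,\cdot)$ is continuous, so $F_j$ is closed in $W$. If $y\in W$, then $g(a,y)>\frac12$ and $g(\cdot,y)$ is continuous at $a$, so $g(\cdot,y)>\frac12$ on some $U_j$, that is, $y\in F_j$. Hence $W=\bigcup_jF_j$. As a nonempty open subset of a compact metric space, $W$ is a Baire space, so some $F_N$ has nonempty interior $V$ in $W$. Since $W$ is open in $D$, so is $V$. $\square$

The conclusion stays true if $N$ is enlarged (this shrinks $U_N$) and if $V$ is replaced by a smaller nonempty open set. Both freedoms will be used.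

## 6. A chain built against an arbitrary sequence

**Proposition 2.** For every sequence of separately continuous functions $f_k:K\times D\to\mathbb R$ there is $(x,y)\in K\times D$ with $\limsup_k|f_k(x,y)-h(x,y)|\ge\frac12$.

*Proof.* Suppose, to the contrary, that $\limsup_k|f_k-h|<\frac12$ at every point. At points where $h=1$ this yields
$$h(a,q)=1\ \Longrightarrow\ f_k(a,q)>\tfrac12\ \text{ for all large }k. \tag{2}$$
We shall produce a point where $h=0$ and $f_k\ge\frac12$ for infinitely many $k$.

**The objects and the start of the induction.** The purpose is to fix what is built. We construct, for $i\ge1$, integers $n_1<n_2<\cdots$, $k_1<k_2<\cdots$ and $N_i\ge n_i$, finite chains $a_i$ with $\max a_i=n_i$, and nonempty open sets $W_i,V_i\subset D$. Put $V_0=D$, $n_1=0$, $a_1=\{0\}$. At the beginning of step $i$ we are given a finite chain $a_i$ with maximum $n_i$ and with $q_{n_i}\in V_{i-1}$; for $i=1$ this holds.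

**Step $i$, first part: the bump in $y$.** The purpose is an open set $W_i$ around $q_{n_i}$ on which $f_{k_i}(a_i,\cdot)$ is large and where the chain condition allows new points. Since $n_i\in a_i$, we have $h(a_i,q_{n_i})=1$. By (2) there is $k_i$, with $k_i>k_{i-1}$ if $i>1$, such that $f_{k_i}(a_i,q_{n_i})>\frac12$. For each $m\in a_i$ we have $d(q_{n_i},q_m)<2^{-m}$: for $m<n_i$ because $a_i$ is a chain containing $m$ and $n_i$, and for $m=n_i$ because the distance is $0$. These are finitely many strict inequalities that persist near $q_{n_i}$, and $f_{k_i}(a_i,\cdot)$ is continuous. So there is an open $W_i\ni q_{n_i}$ with $\overline{W_i}\subset V_{i-1}$ and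
$$f_{k_i}(a_i,y)>\tfrac12,\qquad d(y,q_m)<2^{-m}\ \ (m\in a_i)\qquad\text{for all }y\in W_i. \tag{3}$$

**Step $i$, second part: protection against later choices.** The purpose is to make the largeness of $f_{k_i}$ independent of the elements added later. Apply Lemma 1 to $g=f_{k_i}$, $a=a_i$, $W=W_i$. Enlarge the resulting $N$ to $N_i\ge n_i$, and remove the points $q_0,\dots,q_i$ from the resulting open set; what remains is nonempty and open because $D$ has no isolated points. We obtain a nonempty open set $V_i\subset W_i\setminus\{q_0,\dots,q_i\}$ such that
$$f_{k_i}(x,y)\ge\tfrac12\quad\text{for all }y\in V_i\text{ and all }x\in K\text{ with }x\cap[0,N_i]=a_i\cap[0,N_i]. \tag{4}$$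
The point $q_{n_i}$ need not lie in $V_i$, and we do not need it there.

**Step $i$, third part: the next element.** The purpose is to extend the chain inside $V_i$ and beyond $N_i$. Since $V_i$ contains $q_n$ for infinitely many $n$, choose $n_{i+1}>N_i$ with $q_{n_{i+1}}\in V_i$, and put $a_{i+1}=a_i\cup\{n_{i+1}\}$. As $n_{i+1}>N_i\ge n_i=\max a_i$, the maximum of $a_{i+1}$ is $n_{i+1}$. As $q_{n_{i+1}}\in V_i\subset W_i$, (3) gives $d(q_{n_{i+1}},q_m)<2^{-m}$ for all $m\in a_i$, so $a_{i+1}$ is a chain. The hypotheses of step $i+1$ hold.

**The point $x$.** The purpose is to check that (4) applies to the union of the chains for every $i$. Let $x=\bigcup_ia_i=\{n_1<n_2<\cdots\}$. Any two elements of $x$ lie in a common $a_i$, so $x$ is a chain, that is, $x\in K$. The elements of $x$ outside $a_i$ are $n_{i+1},n_{i+2},\dots$, all greater than $N_i$, while $a_i\subset[0,n_i]\subset[0,N_i]$. Hence $x\cap[0,N_i]=a_i=a_i\cap[0,N_i]$ for every $i$.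

**The point $y$.** The purpose is a point lying in all $V_i$. We have $\overline{W_{i+1}}\subset V_i\subset W_i\subset\overline{W_i}$, so the $\overline{W_i}$ are decreasing nonempty compact sets, and there is $y\in\bigcap_i\overline{W_i}$. For each $i\ge1$, $y\in\overline{W_{i+1}}\subset V_i$.

**Contradiction.** By (4), $f_{k_i}(x,y)\ge\frac12$ for every $i$. Since $q_0,\dots,q_i\notin V_i$ and $y\in V_i$ for every $i$, the point $y$ is none of the $q_n$, so $h(x,y)=0$. As $k_1<k_2<\cdots$, we get $\limsup_k|f_k(x,y)-h(x,y)|\ge\frac12$, contrary to assumption. $\square$

The point $y$ is the one that Section 4 leads us to expect: $y\in W_i$ and (3) with $m=n_i$ give $d(y,q_{n_i})<2^{-n_i}\to0$, so $y$ is the limit of the points of $S_x$.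

## 7. Filling the gaps of $K$ in $[0,1]$: proof of Theorem A

Take $D=[0,1]$ in Section 1. The map $x\mapsto\sum_n2x(n)3^{-n-1}$ is a homeomorphic embedding of $\{0,1\}^\omega$ into $[0,1]$ (its image is the ternary Cantor set). Through it, regard $K$ as a closed subset of $[0,1]$. Put $f=h$ on $K\times[0,1]$. On every bounded component $(c,d)$ of the complement of $K$ (so $c,d\in K$; here $d$ denotes a number) put
$$f(x,y)=\tfrac{d-x}{d-c}\,h(c,y)+\tfrac{x-c}{d-c}\,h(d,y)\qquad(c<x<d). \tag{5}$$
To the left of $\min K$ put $f(x,y)=h(\min K,y)$, and to the right of $\max K$ put $f(x,y)=h(\max K,y)$.

**Continuity in $x$.** The purpose is to verify that this extension preserves continuity. Fix $y$ and write $u=f(\cdot,y)$; by (a), $u|_K$ is continuous. Outside $K$, $u$ is locally affine, hence continuous. Let $x\in K$ with $x<1$; we show continuity from the right. If $x=\max K$, then $u$ is constant on $[x,1]$. If $x$ is the left endpoint of a bounded gap, then $u$ is affine on the closure of that gap. In the remaining case $K$ has points in $(x,x+\delta)$ for every $\delta>0$. Given $\varepsilon>0$, choose $\delta$ such that $|u(t)-u(x)|<\varepsilon$ for $t\in K$ with $|t-x|<\delta$, and pick $t\in K\cap(x,x+\delta)$.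 A point $s\in(x,t)$ either is in $K$ or lies in a gap with both endpoints in $K\cap[x,t]$. In both cases $u(s)$ is a convex combination of numbers within $\varepsilon$ of $u(x)$, so $|u(s)-u(x)|<\varepsilon$. Continuity from the left is symmetric.

**First Baire class in $y$.** The purpose is to check the other hypothesis. For fixed $x$ the weights in (5) are constants. So $f(x,\cdot)$ is one of the functions $h(c,\cdot)$, $c\in K$, or a convex combination of two of them. By (b) it is of the first Baire class.

**Range and vanishing.** Clearly $0\le f\le1$, and for $y\notin\{q_n\}$ we have $h(\cdot,y)=0$, so $f(\cdot,y)=0$.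

**No sequence comes closer than $\frac12$.** If $f_k$ are separately continuous on $[0,1]^2$, their restrictions to $K\times[0,1]$ are separately continuous. Proposition 2 gives $(x,y)\in K\times[0,1]$ with $\limsup_k|f_k(x,y)-f(x,y)|\ge\frac12$. This proves Theorem A; the answer to the question is negative. $\blacksquare$

## 8. Two non-scattered factors: $1\Rightarrow3$ in Theorem B

The implication $2\Rightarrow1$ holds because jointly continuous functions are separately continuous. For $1\Rightarrow3$, suppose that neither $X$ nor $Y$ is scattered. We transport $h$ into $X\times Y$.

**Cantor sets in $X$ and $Y$.** The purpose is to find room for $K$ in $X$ and for $D$ in $Y$. Let $Z$ be $X$ or $Y$. Since $Z$ is not scattered, there is a nonempty $P\subset Z$ without isolated points. Start with one point of $P$. Repeatedly add, for each point already present, a sequence of other points of $P$ converging to it. After $\omega$ steps we have a countable nonempty $Q\subset P$, and every point of $Q$ is a limit of other points of $Q$. So $Q$ has no isolated points. The closure $\overline Q$ is closed in a completely metrizable space and separable, hence Polish. It has no isolated points: an isolated point of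 $\overline Q$ would belong to $Q$ by density and be isolated in $Q$. So $\overline Q$ is a nonempty perfect Polish space, and it contains a Cantor set (Kechris, *Classical Descriptive Set Theory*, Thm. 6.2).

**Placing $h$.** The purpose is to define a function on $A\times Y$ with $A\subset X$ closed. Let $D\subset Y$ be a Cantor set. It is compact, metrizable and without isolated points, so we can form $K$ and $h$ from it as in Section 1. Since $X$ contains a copy of $\{0,1\}^\omega$, the compact set $K\subset\{0,1\}^\omega$ is homeomorphic to a nonempty compact, hence closed, set $A\subset X$; identify $K=A$. Extend $h$ by $0$ to $A\times(Y\setminus D)$. For $y\in D$ the function $h(\cdot,y)$ is continuous by (a), and for $y\notin D$ it is $0$. For $x\in A$ the function $h(x,\cdot)=1_{S_x}$ is of the first Baire class on $Y$ by the last part of (b).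

**Extension in $x$ by one formula for all $y$.** The purpose is to extend from $A$ to $X$ so that the extension is, for each $x$, a finite convex combination of sections of $h$. This is Dugundji's extension theorem (J. Dugundji, Pacific J. Math. 1 (1951), 353–367) in its explicit form: *there are a locally finite partition of unity $(\lambda_s)_{s\in S}$ on $X\setminus A$ and points $a_s\in A$ such that, for every continuous $u:A\to\mathbb R$, the function equal to $u$ on $A$ and to $\sum_s\lambda_s(x)u(a_s)$ for $x\notin A$ is continuous on $X$.*

Here is a verification. Let $\rho$ be a compatible metric on $X$. Cover $X\setminus A$ by the balls around $z\in X\setminus A$ of radius $\frac14\rho(z,A)>0$, which are contained in $X\setminus A$. Metrizable spaces are paracompact, so there is a locally finite partition of unity $(\lambda_s)$ on $X\setminus A$ such that $\{\lambda_s\ne0\}$ lies in the ball of this cover around some $z_s$. Choose $a_s\in A$ with $\rho(z_s,a_s)<2\rho(z_s,A)$. Let $a\in A$ and $\lambda_s(x)\ne0$. Then $\rho(z_s,A)\le\rho(z_s,x)+\rho(x,a)\le\frac14\rho(z_s,A)+\rho(x,a)$, so $\rho(z_s,A)\le\frac43\rho(x,a)$, and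
$$\rho(a,a_s)\le\rho(a,x)+\rho(x,z_s)+\rho(z_s,a_s)\le\rho(a,x)+\bigl(\tfrac14+2\bigr)\rho(z_s,A)\le4\rho(a,x). \tag{6}$$
The extended function is continuous on the open set $X\setminus A$, being locally a finite sum of continuous functions. Let $a\in A$ and $\varepsilon>0$, and choose $\delta$ with $|u(a')-u(a)|<\varepsilon$ for $a'\in A$, $\rho(a,a')<4\delta$. If $x\notin A$ and $\rho(x,a)<\delta$, then by (6) the value at $x$ is a convex combination of numbers $u(a_s)$ within $\varepsilon$ of $u(a)$. If $x\in A$ and $\rho(x,a)<\delta$, the value $u(x)$ is within $\varepsilon$ of $u(a)$ as well. So the extension is continuous at $a$.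

**The counterexample on $X\times Y$.** The purpose is to conclude. Put $f=h$ on $A\times Y$ and $f(x,y)=\sum_s\lambda_s(x)h(a_s,y)$ for $x\notin A$. For each $y$, $f(\cdot,y)$ is the Dugundji extension of $h(\cdot,y)$, hence continuous. For $x\in A$, $f(x,\cdot)=h(x,\cdot)$ is of the first Baire class. For $x\notin A$ only finitely many $\lambda_s(x)$ are nonzero, so $f(x,\cdot)$ is a finite convex combination of functions of the first Baire class. If $f$ were a pointwise limit of separately continuous functions, their restrictions to $A\times D=K\times D$ would converge pointwise to $h$, contradicting Proposition 2. So condition 1 fails, and $1\Rightarrow3$ is proved.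

## 9. Scattered factors and locally constant retractions: $3\Rightarrow2$

The plan is to obtain, on a scattered metrizable space, the maps $r_k$ of Section 3. A set $E$ in a metrizable space $Z$ is *closed discrete* if it is closed and its subspace topology is discrete; equivalently, every point of $Z$ has a neighborhood containing at most one point of $E$.

**Definition (good space).** A metrizable space is *good* if it is a countable union of closed discrete subsets.

Every countable metrizable space is good, being a countable union of singletons, and every discrete space is good. The interval $[0,1]$ is not good: closed discrete subsets of a compact space are finite, and $[0,1]$ is uncountable. A subspace $T$ of a good space $\bigcup_kZ_k$ is good, because each $Z_k\cap T$ is closed discrete in $T$.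

**Step 1: every scattered metrizable space $Z$ is good.** The purpose is to pass from isolated points to closed discrete sets; this takes two preliminary facts.

*(i) If $V\subset Z$ is open and good, then $V$ is a countable union of sets that are closed discrete in $Z$.* Write $V=\bigcup_jV_j$ with $V_j$ closed discrete in $V$, and $V=\bigcup_iF_i$ with $F_i$ closed in $Z$ (open sets in metrizable spaces are $F_\sigma$). Then $V_j\cap F_i$ is closed in $F_i$, hence closed in $Z$, and it is discrete. The union of these sets is $V$.

*(ii) If an open subspace $O\subset Z$ is covered by good open sets, then $O$ is good.* By A. H. Stone's theorem there is an open refinement $\bigcup_n\mathcal V_n$ covering $O$, where each $\mathcal V_n$ is a discrete family in $O$: every point of $O$ has a neighborhood meeting at most one member. Each $V\in\bigcup_n\mathcal V_n$ is a subspace of a good space, hence good. By (i) applied in $O$, write $V=\bigcup_jV_{(j)}$ with $V_{(j)}$ closed discrete in $O$. Fix $n,j$ and let $E=\bigcup_{V\in\mathcal V_n}V_{(j)}$. A point of $O$ has a neighborhood meeting at most one $V\in\mathcal V_n$, and inside it a smaller one containing at most one point of that $V_{(j)}$. So $E$ is closed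 discrete in $O$. The space $O$ is the union of these countably many sets $E$.

Now let $O$ be the union of all good open subsets of $Z$. By (ii), $O$ is good. Suppose $O\ne Z$. Since $Z$ is scattered, the nonempty set $Z\setminus O$ has an isolated point $p$, so there is an open $U\ni p$ with $U\setminus\{p\}\subset O$. The set $U\setminus\{p\}$ is good as a subspace of $O$, and it is open in $U$. By (i) applied in $U$ it is a countable union of sets closed discrete in $U$. Adding the set $\{p\}$ shows that $U$ is good, so $p\in U\subset O$, a contradiction. Hence $O=Z$ is good.

**Step 2: retractions.** The purpose is to prove: *if $Z$ is nonempty and good, there are closed discrete sets $Z_1\subset Z_2\subset\cdots$ with union $Z$ and locally constant maps $r_k:Z\to Z_k$ with $r_k(z)=z$ for $z\in Z_k$.* Finite unions of closed discrete sets are closed discrete, so we may write $Z=\bigcup_kZ_k$ with $Z_k$ nonempty, closed discrete and increasing.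

First, disjoint closed sets $P,P'\subset Z$ can be separated by a clopen set. Recall that $\dim Z\le0$, for normal $Z$, means that every finite open cover has a finite open refinement by pairwise disjoint sets. Discrete spaces have $\dim\le0$, so by the countable sum theorem for $\dim$ in normal spaces (Engelking, *General Topology*, Thm. 7.2.1) applied to the closed sets $Z_k$, we get $\dim Z=0$. Take a disjoint open refinement of the cover $\{Z\setminus P,Z\setminus P'\}$, and let $H$ be the union of those members that meet $P$. Each of these is not contained in $Z\setminus P$, hence is contained in $Z\setminus P'$. So $P\subset H$ and $H\cap P'=\emptyset$. Both $H$ and its complement, the union of the other members, are open.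

Next, fix $k$ and a compatible metric $\rho$. For $z\in Z_k$ let $\varepsilon_z=\rho(z,Z_k\setminus\{z\})>0$ (put $\varepsilon_z=1$ if $Z_k=\{z\}$), and let $G_z$ be the open ball of radius $\varepsilon_z/2$ around $z$. These are pairwise disjoint: a common point of $G_z$ and $G_{z'}$ would give $\rho(z,z')<\frac12(\varepsilon_z+\varepsilon_{z'})\le\rho(z,z')$. The closed sets $Z_k$ and $Z\setminus\bigcup_zG_z$ are disjoint, so there is a clopen $H$ with $Z_k\subset H\subset\bigcup_zG_z$. The sets $H\cap G_z$, $z\in Z_k$, are open, pairwise disjoint and cover $H$; the set $Z\setminus H$ is open. Fix $z_0\in Z_k$ and define $r_k=z$ on $H\cap G_z$ and $r_k=z_0$ on $Z\setminus H$. Then $r_k$ is locally constant, and $r_k(z)=z$ for $z\in Z_k$ because $z\in H\cap G_z$.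

**Step 3: the approximating functions.** The purpose is to finish $3\Rightarrow2$. Let $f:X\times Y\to\mathbb R$ be continuous in $x$ and of the first Baire class in $y$.

Suppose $Y$ is scattered. By Steps 1 and 2 take $Y_k$ and $r_k:Y\to Y_k$, and put $f_k(x,y)=f(x,r_k(y))$. Near a given point, $r_k(y)$ is a constant $z$ and $f_k(x,y)=f(x,z)$, which is continuous in $x$; so $f_k$ is jointly continuous. If $y\in Y_{k_0}$, then $r_k(y)=y$ and $f_k(x,y)=f(x,y)$ for all $k\ge k_0$ and all $x$. Hence $f_k\to f$ pointwise.

Suppose $X$ is scattered. Take $X_k$ and $r_k:X\to X_k$ as above. For each $z\in X$ choose continuous $g_{z,k}:Y\to\mathbb R$ with $g_{z,k}\to f(z,\cdot)$ pointwise as $k\to\infty$, and put $f_k(x,y)=g_{r_k(x),k}(y)$. Near a given point this is one continuous function of $y$, so $f_k$ is jointly continuous. If $x\in X_{k_0}$, then $f_k(x,y)=g_{x,k}(y)$ for $k\ge k_0$, so $f_k(x,y)\to f(x,y)$ for every $y$. This proves $3\Rightarrow2$, and with it the equivalence in Theorem B. $\blacksquare$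

Steps 2 and 3 use only that one factor is good. For $X=Y=\mathbb Q$ they therefore show that condition 2 holds, although $\mathbb Q$ is not scattered. So complete metrizability cannot be weakened to metrizability in Theorem B; it was used in Section 8, where the Cantor sets were found.

## 10. Polish spaces: scattered means countable

It remains to prove the last sentence of Theorem B, and for this we show that a Polish space is scattered if and only if it is countable.

**Scattered implies countable.** The purpose is to show that an uncountable second countable space $Z$ is not scattered, by the Cantor–Bendixson argument. Let $P$ be the set of points all of whose neighborhoods are uncountable. Each point of $Z\setminus P$ lies in a countable member of a fixed countable base, so $Z\setminus P$ is countable, and $P\ne\emptyset$. If $U$ is a neighborhood of a point of $P$, then $U$ is uncountable and $U\setminus P$ is countable, so $U\cap P$ is uncountable. So $P$ is nonempty and has no isolated points, and $Z$ is not scattered.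

**Countable implies scattered.** The purpose is the converse, for Polish $Z$. If $Z$ is countable and not scattered, it has a nonempty subset without isolated points. The closure $C$ of that subset is nonempty and has no isolated points either, since an isolated point of $C$ would belong to the subset by density and be isolated there. As a closed subset of a Polish space, $C$ is Polish, hence a Baire space. But $C$ is the union of countably many singletons, each closed and, in the absence of isolated points, with empty interior. This contradicts the Baire category theorem. $\blacksquare$
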